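# Matching Schur positive characters along two integer vectors

## 1. Schur positive polynomials and their specializations

Throughout, $n\ge 2$ is the number of variables, $\langle\cdot,\cdot\rangle$ and $|\cdot|$ are the standard inner product and norm on $\mathbb R^n$, and
$$\delta=(n-1,\dots,1,0),\qquad \mathbf 1=(1,\dots,1),\qquad \nu=\tfrac{n(n-1)}2 .$$

**Definition (Schur polynomials).** Let $D=\{\lambda\in\mathbb Z^n:\lambda_1\ge\dots\ge\lambda_n\}$ and $D_0=\{\lambda\in D:\lambda_n=0\}$. For $l\in\mathbb Z^n$ put $a_l=\det(x_i^{l_j})$. For $\lambda\in D$ let $s_\lambda=a_{\lambda+\delta}/a_\delta$. This is a symmetric Laurent polynomial in $x_1,\dots,x_n$, and a polynomial exactly when $\lambda_n\ge 0$.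

*Example.* For $n=3$: $s_{(1,0,0)}=e_1$, $s_{(1,1,0)}=e_2$, $s_{(2,0,0)}=h_2=\sum_{i\le j}x_ix_j$, and $s_{(2,1,0)}=e_1e_2-e_3$. Here $e_k$ is the elementary symmetric polynomial of degree $k$.

We use these textbook facts.

* $s_{\lambda+t\mathbf 1}=e_n^t\,s_\lambda$ for $t\in\mathbb Z$.
* $s_\lambda$ has nonnegative integer coefficients, and $x^\lambda$ has coefficient $1$. The exponents $\kappa$ of monomials $x^\kappa$ occurring in $s_\lambda$ are called the weights of $s_\lambda$. They satisfy $\kappa_1+\dots+\kappa_i\le\lambda_1+\dots+\lambda_i$ for all $i$, with equality for $i=n$ (dominance order).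
* Weyl's dimension formula:
$$\dim\lambda:=s_\lambda(1,\dots,1)=\prod_{i<j}\Big(1+\frac{\lambda_i-\lambda_j}{j-i}\Big)\le(1+\lambda_1-\lambda_n)^\nu. \tag{3}$$
For example $\dim(2,1,0)=2\cdot2\cdot2=8$.

The dominance statement has two consequences. If $v_1\ge\dots\ge v_n$, then summation by parts gives
$$\langle\lambda-\kappa,v\rangle=\sum_{i<n}\big((\lambda_1+\dots+\lambda_i)-(\kappa_1+\dots+\kappa_i)\big)(v_i-v_{i+1})\ge0 .$$
Also, since $s_\lambda$ is symmetric, we may sort a weight $\kappa$ decreasingly without changing $|\kappa|$. Taking $v=\kappa$ in the inequality then gives $|\kappa|^2\le\langle\lambda,\kappa\rangle\le|\lambda||\kappa|$. So for all weights $\kappa$ of $s_\lambda$,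
$$\langle\kappa,v\rangle\le\langle\lambda,v\rangle\ \ (v\text{ decreasing}),\qquad |\kappa|\le|\lambda|. \tag{4}$$

**Definition (Schur positive).** A symmetric polynomial $P\in\mathbb C[x_1,\dots,x_n]$ is *Schur positive* if it is a nonzero linear combination of Schur polynomials with nonnegative integer coefficients. Equivalently, $P$ is the character of a nonzero finite-dimensional polynomial representation of $\mathrm{GL}_n$. Restricted to $\mathrm{SU}(n)$ it is the character of a unitary representation.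

*Example.* $e_1^2=s_{(2,0,\dots)}+s_{(1,1,0,\dots)}$ is Schur positive. The power sum $x_1^2+\dots+x_n^2=s_{(2,0,\dots)}-s_{(1,1,0,\dots)}$ is not.

**Definition (specialization).** For $v\in\mathbb Z^n$ and symmetric $P$ put $P_v(z)=P(z^{v_1},\dots,z^{v_n})\in\mathbb C[z^{\pm1}]$. Permuting $v$ does not change $P_v$, so we may always order $v$ decreasingly.

*Example.* For $n=3$ and $v=(1,1,-2)$: $(e_1)_v=2z+z^{-2}$, $(e_2)_v=z^2+2z^{-1}$, $(e_3)_v=1$. In general $(e_n)_v=1$ as soon as $\sum v_i=0$, and then $(s_\lambda)_v$ depends only on the class of $\lambda$ modulo $\mathbb Z\mathbf 1$.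

**Definition (the root of unity condition).** A Schur positive $P$ in $n$ variables satisfies condition (2) if
$$P(\xi,\dots,\xi)\ne P(1,\dots,1)\quad\text{for every }\xi\text{ with }\xi^n=1,\ \xi\ne1. \tag{2}$$

*Example.* Since $s_\lambda$ is homogeneous of degree $\lambda_1+\dots+\lambda_n$, we have $s_\lambda(\xi,\dots,\xi)=\xi^{\lambda_1+\dots+\lambda_n}\dim\lambda$. So $e_1$ satisfies (2), whereas the constant $1$, $e_n$, and (for $n=3$) $s_{(2,1,0)}$ do not.

Here is the most convenient way to guarantee (2).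

**Lemma 0.** If $P$ is Schur positive and $e_1$ occurs in it with coefficient $a\ge1$, then $P$ satisfies (2).

*Proof.* Let $\xi^n=1$, $\xi\ne1$. Every term $c_\lambda\xi^{\lambda_1+\dots+\lambda_n}\dim\lambda$ has real part at most $c_\lambda\dim\lambda$, and the $e_1$ term has real part $an\,\mathrm{Re}\,\xi$. Hence $\mathrm{Re}\,P(\xi,\dots,\xi)\le P(1,\dots,1)-an(1-\mathrm{Re}\,\xi)<P(1,\dots,1)$. $\square$

Now the problem. It comes from Michael Joswig, Mario Kummer, Andreas Thom, Claudia He Yun, "Some thoughts and experiments on Bergman's compact amalgamation problem", arXiv:2304.08365 (2023). Let $v,w\in\mathbb Z^n$ have coordinate sum $0$ and $\gcd(v_1,\dots,v_n)=\gcd(w_1,\dots,w_n)=1$. Are there Schur positive $P,Q$ in $n$ variables, both satisfying (2), such that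
$$P_v(z)=Q_w(z) \tag{1}$$
as Laurent polynomials? In words: two circles sit in $\mathrm{SU}(n)$, and we want two representations with the same character on the circles, neither of which forgets the center of $\mathrm{SU}(n)$. Without (2) the answer is trivial: $P=Q=1$.

**Theorem 1.** Let $n\ge2$ and let $v,w\in\mathbb Z^n$ have coordinate sum $0$ and gcd $1$. Then there are Schur positive $P,Q$ satisfying (1) and (2).

**Theorem 2.** Let $r\ge2$ and $n_1,\dots,n_r\ge2$, and let $v^{(i)}\in\mathbb Z^{n_i}$ have coordinate sum $0$. There are Schur positive $P_i$ in $n_i$ variables, each satisfying (2) (with $n=n_i$), with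
$$(P_1)_{v^{(1)}}=\dots=(P_r)_{v^{(r)}},$$
if and only if $\gcd(v^{(1)})=\dots=\gcd(v^{(r)})$ (with $\gcd(0)=0$). In that case each $P_i$ can be chosen so that any prescribed finite set of Schur polynomials in $n_i$ variables occurs in $P_i$ with positive coefficients.

## 2. Two variables, opposite vectors, and the pair $(1,0,-1)$, $(1,1,-2)$

**Two variables.** If $n=2$, then $v=(a,-a)$ with $|a|=1$, so up to order $v=w=(1,-1)$, and $P=Q=e_1$ works. The gcd hypothesis matters already here. Suppose $v=(1,-1)$, $w=(2,-2)$ and $P_v=Q_w$. At $z=-1$ we get $P(-1,-1)=Q(1,1)=Q_w(1)=P_v(1)=P(1,1)$, which contradicts (2).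

**Opposite vectors.** Let $w=-v$. On tuples with product $1$ we have $e_{n-1}(x)=e_1(x^{-1})$, so $(e_{n-1})_w(z)=(e_1)_w(z^{-1})=(e_1)_v(z)$. Thus $P=e_1$, $Q=e_{n-1}$ works: $e_{n-1}(\xi,\dots,\xi)=n\xi^{n-1}=n\xi^{-1}\ne n$ for $\xi\neq1$.

**A pair in three variables.** Let $v=(1,0,-1)$, $w=(1,1,-2)$. One computes $(e_1)_v=z+1+z^{-1}$ and $(h_2)_v=z^2+z+2+z^{-1}+z^{-2}$. Take
$$P=e_1+h_2,\qquad Q=e_1+e_2+3 .$$
Then $P_v=z^2+2z+3+2z^{-1}+z^{-2}$, and $Q_w=(2z+z^{-2})+(z^2+2z^{-1})+3$ is the same polynomial. For $\xi^3=1$, $\xi\ne1$: $P(\xi,\xi,\xi)=3\xi+6\xi^2\ne9$ and $Q(\xi,\xi,\xi)=3\xi+3\xi^2+3=0\ne9$. So (1) and (2) hold.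

Such luck does not scale, so we want a uniform construction.

## 3. A product identity whose Schur coefficients can be negative

Equation (1) alone can be satisfied systematically. Let $F$ be any Laurent polynomial in one variable and read the product
$$\prod_{i,j}F(z^{v_iw_j})$$
in two ways. With $\varphi(x)=\prod_jF(x^{w_j})$ it is $\prod_i\varphi(z^{v_i})$, the specialization at $v$ of the symmetric function $\prod_i\varphi(x_i)$. With $\psi(x)=\prod_iF(x^{v_i})$ it is $\prod_j\psi(z^{w_j})$, the specialization at $w$ of $\prod_j\psi(x_j)$. So (1) comes for free, up to multiplying by powers of $e_n$, which specialize to $1$. What remains is Schur positivity.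

So we compute Schur coefficients. Write $\varphi=\sum_k\varphi_kx^k$. Since $a_\delta=\sum_\sigma\mathrm{sgn}(\sigma)\prod_ix_i^{\delta_{\sigma(i)}}$, the coefficient of $x^l$ in $a_\delta\prod_i\varphi(x_i)$ is
$$c_l=\sum_{\sigma\in S_n}\mathrm{sgn}(\sigma)\prod_i\varphi_{l_i-\delta_{\sigma(i)}}=\det(\varphi_{l_i-\delta_j}). \tag{5}$$
This is antisymmetric in $l$. Hence it vanishes when two entries of $l$ agree, and grouping the exponents into $S_n$-orbits gives
$$a_\delta\prod_i\varphi(x_i)=\sum_{\lambda\in D}p_\lambda a_{\lambda+\delta},\qquad p_\lambda=c_{\lambda+\delta}. \tag{6}$$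
So $p_\lambda$ is the coefficient of $s_\lambda$ in $\prod_i\varphi(x_i)$, and we need these determinants to be nonnegative.

**Where it breaks.** Take $F=x^{-1}+1+x$ and $w=(1,1,-2)$. Then $\varphi(x)=F(x)^2F(x^{-2})$. The coefficients of $F^2$ at $x^0,x^{\pm1},x^{\pm2}$ are $3,2,1$, so
$$\varphi_0=5,\quad \varphi_{\pm1}=4,\quad \varphi_{\pm2}=4,\quad\varphi_{\pm3}=2,\quad\varphi_{\pm4}=1 .$$
For $\lambda=(4,1,1)$ we have $l=(6,2,1)$ and
$$p_\lambda=\det\begin{pmatrix}\varphi_4&\varphi_5&\varphi_6\\ \varphi_0&\varphi_1&\varphi_2\\ \varphi_{-1}&\varphi_0&\varphi_1\end{pmatrix}=\det\begin{pmatrix}1&0&0\\5&4&4\\4&5&4\end{pmatrix}=16-20=-4 .$$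
The failure is that $\varphi_1^2<\varphi_0\varphi_2$: mixing the stretches $x\mapsto x$ and $x\mapsto x^{-2}$ has made the coefficient sequence bumpy.

**What would not break.** Suppose the coefficients were exactly Gaussian, $\varphi_k=e^{-k^2/2s}$. With $t_i=e^{l_i/s}$,
$$\det(\varphi_{l_i-\delta_j})=e^{-(|l|^2+|\delta|^2)/2s}\det(t_i^{\delta_j})=e^{-(|l|^2+|\delta|^2)/2s}\prod_{i<j}(t_i-t_j)>0$$
for every strictly decreasing $l$: a Vandermonde determinant. Gaussians have infinite support, so this suggests using a theta series for $F$. There are two prices to pay. The function $\varphi=\prod_jF(x^{w_j})$ is only approximately Gaussian, which Section 5 handles. And the two resulting Schur expansions are infinite with real coefficients. Cutting both off gives no reason for the two sides to agree any longer. In Sections 6 and 7 we do not cut off at all. We use convex duality to see that an obstruction to a finite solution would also obstruct the infinite one.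

## 4. Symmetrized characters and the levels they reach

The purpose of this section is to set up the space in which the duality argument takes place, and to show that every large degree is reached as a leading degree.

**Definition (dual and symmetrized character).** For $\lambda\in D$ put $\lambda^\ast=(-\lambda_n,\dots,-\lambda_1)$, so that $s_{\lambda^\ast}(x)=s_\lambda(x^{-1})$, and put $\chi_\lambda=s_\lambda+s_{\lambda^\ast}$. Let $B=\{f\in\mathbb R[z^{\pm1}]:f(z)=f(1/z)\}$, with basis $\beta_0=1$ and $\beta_k=z^k+z^{-k}$ for $k\ge1$. Let $B_{\le N}=\mathrm{span}(\beta_0,\dots,\beta_N)$.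

Since $(s_{\lambda^\ast})_v(z)=(s_\lambda)_v(1/z)$, we have $(\chi_\lambda)_v\in B$. Its coefficients are nonnegative integers with total sum $2\dim\lambda$, so
$$(\chi_\lambda)_v=\sum_jm_j\beta_j,\qquad m_j\in\mathbb Z_{\ge0},\qquad\sum_jm_j\le2\dim\lambda. \tag{7}$$

**Definition (level).** Let $v$ be decreasing with sum $0$. The *level* of $\lambda\in D$ is $\ell_v(\lambda)=\max(\langle\lambda,v\rangle,\langle\lambda^\ast,v\rangle)$. It depends only on $\lambda$ modulo $\mathbb Z\mathbf 1$. By (4), the highest exponent in $(s_\lambda)_v$ is $\langle\lambda,v\rangle$: the weight $\lambda$ attains it, and nonnegative coefficients cannot cancel. Hence $\ell_v(\lambda)$ is the largest $j$ with $m_j\ne0$ in (7).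

Let $\omega_i=(1^i,0^{n-i})$ for $1\le i\le n-1$. Then $\omega_i^\ast=(0^{n-i},(-1)^i)\equiv\omega_{n-i}$ modulo $\mathbb Z\mathbf 1$. Modulo $\mathbb Z\mathbf 1$ every $\lambda\in D$ is $\sum_im_i\omega_i$ with $m_i=\lambda_i-\lambda_{i+1}\ge0$.

*Example.* Let $v=(1,1,-2)$. Then $\langle\omega_1,v\rangle=1$ and $\langle\omega_2,v\rangle=2$, so $\lambda\equiv m_1\omega_1+m_2\omega_2$ has level $\max(m_1+2m_2,\,2m_1+m_2)$. Thus $\ell_v(\omega_1)=2$, in agreement with $(\chi_{\omega_1})_v=2\beta_1+\beta_2$. Level $1$ is not attained. Every $k\ge2$ is: by $\frac k2\omega_1$ if $k$ is even, and by $\frac{k-1}2\omega_1+\omega_2$ if $k\ge3$ is odd.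

**Lemma 1.** Let $v\in\mathbb Z^n$ be decreasing with sum $0$ and gcd $1$.

(a) For every $\lambda\in D$, $\lambda_1-\lambda_n\le\langle\lambda,v\rangle\le\ell_v(\lambda)$. In particular $S_N(v):=\{\lambda\in D_0:\ell_v(\lambda)\le N\}$ is finite.

(b) For every sufficiently large $k$ there is $\lambda\in D_0$ with $\ell_v(\lambda)=k$.

*Proof.* Put $V_i=\langle\omega_i,v\rangle=v_1+\dots+v_i$ for $1\le i\le n-1$. We first check that $V_i\ge1$. If $v_i>0$, then $V_i\ge iv_i>0$. If $v_i\le0$, then $v_{i+1},\dots,v_n\le0$ and $V_i=-(v_{i+1}+\dots+v_n)\ge0$. Equality would force $v_n=0$, hence all $v_j\ge0$ with sum $0$, hence $v=0$, which is excluded.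

(a) With $\lambda\equiv\sum m_i\omega_i$ we get $\lambda_1-\lambda_n=\sum m_i\le\sum m_iV_i=\langle\lambda,v\rangle$. For $\lambda\in S_N(v)$ this gives $0=\lambda_n\le\dots\le\lambda_1\le N$, so $S_N(v)$ is finite.

(b) A common divisor of $V_1,\dots,V_{n-1}$ divides $v_1=V_1$, $v_i=V_i-V_{i-1}$ for $2\le i\le n-1$, and $v_n=-V_{n-1}$. So $\gcd(V_1,\dots,V_{n-1})=1$. Positive integers with gcd $1$ represent every large integer with nonnegative coefficients, so every large integer is $\sum m_iV_i=\langle\lambda,v\rangle$ for some $\lambda\in D_0$.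

We need $\ell_v$ and not just $\langle\cdot,v\rangle$. Note $\langle\lambda^\ast,v\rangle=\sum m_iV_{n-i}$. If $V_i=V_{n-i}$ for all $i$, then $\ell_v(\lambda)=\langle\lambda,v\rangle$ always and we are done. Otherwise there is $i$ with $V_i>V_{n-i}$. For each residue $\rho$ modulo $V_i$ choose $\lambda_\rho\in D_0$ with $\langle\lambda_\rho,v\rangle\equiv\rho\pmod{V_i}$. For $t\ge0$ we have $\lambda_\rho+t\omega_i\in D_0$ and
$$\langle\lambda_\rho+t\omega_i,v\rangle=\langle\lambda_\rho,v\rangle+tV_i,\qquad\langle(\lambda_\rho+t\omega_i)^\ast,v\rangle=\langle\lambda_\rho^\ast,v\rangle+tV_{n-i}.$$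
For large $t$ the first is the larger, so the level is $\langle\lambda_\rho,v\rangle+tV_i$. As $\rho$ runs over the finitely many residues and $t$ over large integers, all large integers occur. $\square$

## 5. Theta products have strictly positive Schur coefficients

For $T\ge1$ put $\theta_T(x)=\sum_{m\in\mathbb Z}e^{-m^2/2T}x^m$, which converges absolutely on $\mathbb C^\times$. Note $\theta_T(x)=\theta_T(1/x)$. We show that products of stretched thetas are Gaussian up to a relative error that is uniform in $k$ and exponentially small in $T$.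

*Example.* Take $\varphi(x)=\theta_T(x)^2$. Its coefficient at $x^k$ is $\sum_{m_1+m_2=k}e^{-(m_1^2+m_2^2)/2T}$. Splitting $(m_1,m_2)$ into its component along $(1,1)$ and the orthogonal one gives $\varphi_k=e^{-k^2/4T}\Omega_k$, with $\Omega_k=\sum_{a\in\mathbb Z}e^{-a^2/T}$ for $k$ even and $\Omega_k=\sum_{a\in\mathbb Z}e^{-(a+1/2)^2/T}$ for $k$ odd. Both sums are Riemann sums with value close to $\sqrt{\pi T}$ for large $T$.

We need Poisson summation: for a lattice $L$ of full rank in a Euclidean space of dimension $d$, with dual lattice $L^\ast$,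
$$\sum_{y\in y_0+L}e^{-|y|^2/2T}=\frac{(2\pi T)^{d/2}}{\mathrm{covol}(L)}\sum_{\eta\in L^\ast}e^{-2\pi^2T|\eta|^2}e^{2\pi i\langle\eta,y_0\rangle}.$$

**Lemma 2.** Let $c\in\mathbb Z^M$ with $M\ge2$ and $\gcd(c)=1$, let $n\ge2$, and put $\varphi(x)=\prod_{j=1}^M\theta_T(x^{c_j})$. For all sufficiently large $T$,
$$\prod_{i=1}^n\varphi(x_i)=\sum_{\lambda\in D}p_\lambda s_\lambda(x)\ \text{ on }(\mathbb C^\times)^n,\qquad0<p_\lambda\le Ce^{-|\lambda|^2/4s}\ \text{ for all }\lambda\in D,$$
with $s=|c|^2T$ and a constant $C=C(T,c,n)$. The series converges absolutely and locally uniformly.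

*Proof.*

**Step 1: the coefficients of $\varphi$ are nearly Gaussian.** We have $\varphi_k=\sum_{m\in\mathbb Z^M,\ \langle m,c\rangle=k}e^{-|m|^2/2T}$. Since $\gcd(c)=1$, the equation $\langle m,c\rangle=k$ has an integer solution for every $k$. Its solutions are $m=\frac k{|c|^2}c+y$, where $y$ runs over a coset $y_k+L$ of the lattice $L=\mathbb Z^M\cap c^\perp$, of rank $M-1\ge1$ in $c^\perp$. As $|m|^2=k^2/|c|^2+|y|^2$,
$$\varphi_k=e^{-k^2/2s}\,\Omega_k,\qquad\Omega_k=\sum_{y\in y_k+L}e^{-|y|^2/2T}.$$
Poisson summation in $c^\perp$ gives $\Omega_k=\Omega(1+\varepsilon_k)$ with $\Omega=(2\pi T)^{(M-1)/2}/\mathrm{covol}(L)$ and, for all $k$,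
$$|\varepsilon_k|\le\varepsilon(T):=\sum_{0\ne\eta\in L^\ast}e^{-2\pi^2T|\eta|^2}\le\varepsilon(1)\,e^{-2\pi^2(T-1)\min_{\eta\ne0}|\eta|^2}.$$
So $\varepsilon(T)$ is exponentially small in $T$, and the bound does not depend on $k$.

**Step 2: all $p_\lambda$ are positive.** The series $\sum_k\varphi_kx^k$ converges absolutely on $\mathbb C^\times$, so (5) and (6) hold as identities of absolutely convergent Laurent series. Let $l=\lambda+\delta$, which is strictly decreasing, and $t_i=e^{l_i/s}$, so $t_1>\dots>t_n>0$. In (5) we have $(l_i-\delta_{\sigma(i)})^2=l_i^2-2l_i\delta_{\sigma(i)}+\delta_{\sigma(i)}^2$. So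
$$p_\lambda=\Omega^ne^{-(|l|^2+|\delta|^2)/2s}\Big[\sum_\sigma\mathrm{sgn}(\sigma)\prod_it_i^{\delta_{\sigma(i)}}+R\Big],\qquad|R|\le\big((1+\varepsilon(T))^n-1\big)\sum_\sigma\prod_it_i^{\delta_{\sigma(i)}},$$
because a product of $n$ factors $1+\varepsilon_k$ differs from $1$ by at most $(1+\varepsilon(T))^n-1$.

The signed sum is a Vandermonde determinant. Since $l_i-l_j\ge1$ for $i<j$,
$$\prod_{i<j}(t_i-t_j)=\prod_{i<j}t_i\prod_{i<j}\big(1-e^{-(l_i-l_j)/s}\big)\ge(1-e^{-1/s})^\nu\prod_{i<j}t_i\ge(2s)^{-\nu}\prod_{i<j}t_i .$$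
The last step uses $s\ge1$ and $1-e^{-x}\ge x/2$ on $[0,1]$. This inequality holds because $1-e^{-x}$ is concave, vanishes at $0$, and exceeds $\frac12$ at $1$.

For the error, the sequences $(l_i)$ and $(\delta_i)$ are both decreasing. So by the rearrangement inequality each $\prod_it_i^{\delta_{\sigma(i)}}$ is at most $\prod_it_i^{\delta_i}=\prod_{i<j}t_i$, and the unsigned sum is at most $n!\prod_{i<j}t_i$. Hence $p_\lambda>0$ for *every* $\lambda\in D$ as soon as
$$n!\big((1+\varepsilon(T))^n-1\big)<(2|c|^2T)^{-\nu}.$$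
The left side is exponentially small in $T$, the right side only polynomially small, so this holds for all large $T$.

**Step 3: Gaussian decay.** In (5), $l_i-\delta_{\sigma(i)}=\lambda_i+b$ with $|b|\le n$. From $\lambda_i^2=((\lambda_i+b)-b)^2\le2(\lambda_i+b)^2+2b^2$ we get $(\lambda_i+b)^2\ge\lambda_i^2/2-n^2$. Since $\varphi_k\le\Omega(1+\varepsilon(T))e^{-k^2/2s}$, each of the $n!$ products in (5) is at most a constant times $e^{-|\lambda|^2/4s}$.

**Step 4: convergence to the right function.** On a compact subset of $(\mathbb C^\times)^n$ let $A$ bound the norm of $(\log|x_1|,\dots,\log|x_n|)$. By (4), $|x^\kappa|\le e^{A|\lambda|}$ for every weight $\kappa$ of $s_\lambda$, so by (3) $|s_\lambda(x)|\le(1+2|\lambda|)^\nu e^{A|\lambda|}$. With Step 3, $\sum p_\lambda s_\lambda$ converges absolutely and uniformly there. Multiplied by $a_\delta$ it becomes $\sum p_\lambda a_{\lambda+\delta}=a_\delta\prod_i\varphi(x_i)$ by (6). So the sum equals $\prod_i\varphi(x_i)$ where $a_\delta\ne0$, and everywhere by continuity,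 since $\{a_\delta\neq0\}$ is dense. (We need points with $a_\delta=0$, because $v$ may have repeated entries.) $\square$

The gcd hypothesis is needed in Lemma 2. If $\gcd(c)=2$, then $\varphi_1=0$ and $\varphi_0,\varphi_2>0$, so for $n=2$ formula (5) gives $p_{(1,1)}=\varphi_1^2-\varphi_2\varphi_0<0$.

**Corollary.** Let $v,w$ be as in Theorem 1. For all large $T$ there are $p_\lambda,q_\mu>0$ $(\lambda,\mu\in D)$ with $p_\lambda\le Ce^{-\gamma|\lambda|^2}$ and $q_\mu\le Ce^{-\gamma|\mu|^2}$ for some $C,\gamma>0$, such that for all $z\in\mathbb C^\times$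
$$f(z):=\prod_{i,j}\theta_T(z^{v_iw_j})=\tfrac12\sum_{\lambda\in D}p_\lambda(\chi_\lambda)_v(z)=\tfrac12\sum_{\mu\in D}q_\mu(\chi_\mu)_w(z). \tag{8}$$

*Proof.* Lemma 2 with $c=w$, evaluated at $x_i=z^{v_i}$, gives $f(z)=\sum p_\lambda(s_\lambda)_v(z)$. Lemma 2 with $c=v$, evaluated at $x_j=z^{w_j}$, gives $f(z)=\sum q_\mu(s_\mu)_w(z)$. As $f(z)=f(1/z)$, we may replace each expansion by the average of its values at $z$ and $1/z$. Since $(s_\lambda)_v(1/z)=(s_{\lambda^\ast})_v(z)$, this is (8). $\square$

## 6. Stiemke's lemma and functionals of factorial growth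

To find a *finite* solution with strictly positive coefficients we use the following alternative.

**Stiemke's lemma.** For vectors $g_1,\dots,g_m$ in a finite-dimensional real space, either $\sum c_ig_i=0$ for some $c_i>0$, or there is a linear functional $\phi$ with all $\phi(g_i)\ge0$, not all zero.

*Example.* In $\mathbb R$, the vectors $1,-1$ satisfy the first alternative. The vectors $1,0$ satisfy the second, with $\phi=\mathrm{id}$.

*Proof.* Let $K$ be the cone generated by the $g_i$; being finitely generated, it is closed. If $-g_j\in K$ for all $j$, then $-\sum g_i=\sum c_ig_i$ with $c_i\ge0$, and $\sum(1+c_i)g_i=0$. Otherwise some $-g_j\notin K$, and separating it from the closed convex cone $K$ gives $\phi\ge0$ on $K$ with $\phi(-g_j)<0$. $\square$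

The plan is as follows. If there is no finite solution up to level $N$, Stiemke's lemma gives a functional $\phi_N$. Let $N\to\infty$, get a functional $\phi$ on $B$, and apply it to the infinite solution (8). Applying $\phi$ term by term to an infinite series needs a bound on $\phi(\beta_k)$. The next lemma says that factorial growth is harmless, because the coefficients in (8) decay like a Gaussian.

**Lemma 3.** Let $n\ge2$, let $v\in\mathbb Z^n$ have sum $0$, let $0\le p_\lambda\le Ce^{-\gamma|\lambda|^2}$ for $\lambda\in D$ with $C,\gamma>0$, and let $f(z)=\frac12\sum_{\lambda\in D}p_\lambda(\chi_\lambda)_v(z)$ on $\mathbb C^\times$. Then $f$ has a Laurent expansion $f=\sum_{k\ge0}f_k\beta_k$. Let $\phi:B\to\mathbb R$ be linear with $|\phi(\beta_k)|\le g(k):=K^k((k+1)!)^A$ for all $k$, with constants $K\ge1$, $A\ge0$. Then $\phi(f):=\sum_kf_k\phi(\beta_k)$ converges absolutely, and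
$$\phi(f)=\tfrac12\sum_{\lambda\in D}p_\lambda\,\phi((\chi_\lambda)_v).$$

*Proof.* Write $(\chi_\lambda)_v=\sum_jm_{\lambda,j}\beta_j$. The exponents in $(\chi_\lambda)_v$ are $\langle\kappa,v\rangle$ with $\kappa$ a weight of $s_\lambda$ or $s_{\lambda^\ast}$. By (4) and $|\lambda^\ast|=|\lambda|$ their absolute value is at most $|\lambda||v|$. So $m_{\lambda,j}=0$ for $j>|\lambda||v|$, and by (7) and (3) $\sum_jm_{\lambda,j}\le2(1+2|\lambda|)^\nu$.

Let $G:\mathbb Z_{\ge0}\to[0,\infty)$ be nondecreasing with $G(k)=e^{O((k+1)\log(k+2))}$. Then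
$$\sum_{\lambda}p_\lambda\sum_jm_{\lambda,j}G(j)\le\sum_{\lambda\in D}Ce^{-\gamma|\lambda|^2}\cdot2(1+2|\lambda|)^\nu\,G(\lceil|\lambda||v|\rceil)<\infty. \tag{9}$$
Indeed the summand is $e^{-\gamma|\lambda|^2+O((|\lambda|+1)\log(|\lambda|+2))}\le C'e^{-\gamma|\lambda|^2/2}$, and $\sum_{\lambda\in\mathbb Z^n}e^{-\gamma|\lambda|^2/2}$ is the $n$-th power of a convergent series.

Use (9) first with $G(j)=2\rho^j$, $\rho\ge1$. For $\rho^{-1}\le|z|\le\rho$ we have $|\beta_j(z)|\le2\rho^j$, so the double series $\frac12\sum_\lambda\sum_jp_\lambda m_{\lambda,j}\beta_j(z)$ converges absolutely and may be summed over $\lambda$ first. This gives a Laurent series for $f$ on $\mathbb C^\times$. By uniqueness of Laurent coefficients, $f_j=\frac12\sum_\lambda p_\lambda m_{\lambda,j}$.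

Now use (9) with $G=g$, which is nondecreasing and satisfies $g(k)\le K^k(k+1)^{A(k+1)}$. The double series $\frac12\sum_{\lambda,j}p_\lambda m_{\lambda,j}\phi(\beta_j)$ converges absolutely. Summing over $\lambda$ first gives $\sum_jf_j\phi(\beta_j)$, and summing over $j$ first gives $\frac12\sum_\lambda p_\lambda\phi((\chi_\lambda)_v)$. $\square$

## 7. From the infinite identity to a finite one: proof of Theorem 1

Order $v$ and $w$ decreasingly, and let $S_N=S_N(v)$, $T_N=S_N(w)$.

**Claim.** For arbitrarily large $N$ there are reals $a_\lambda>0$ $(\lambda\in S_N)$ and $b_\mu>0$ $(\mu\in T_N)$ with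
$$\sum_{\lambda\in S_N}a_\lambda(\chi_\lambda)_v=\sum_{\mu\in T_N}b_\mu(\chi_\mu)_w. \tag{10}$$

*Proof.* Suppose the claim fails for all large $N$.

**Step 1: functionals for each $N$.** This step turns failure into an object. Let $V_N=\mathrm{span}\{(\chi_\lambda)_v,(\chi_\mu)_w:\lambda\in S_N,\mu\in T_N\}\subset B_{\le N}$. Apply Stiemke's lemma in $V_N$ to the vectors $(\chi_\lambda)_v$ and $-(\chi_\mu)_w$. The first alternative is (10). So for all large $N$ there is a nonzero functional $\phi_N$ on $V_N$ with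
$$\phi_N((\chi_\lambda)_v)\ge0\ (\lambda\in S_N),\qquad\phi_N((\chi_\mu)_w)\le0\ (\mu\in T_N). \tag{11}$$

**Step 2: extension to $B_{\le N}$.** To estimate $\phi_N$ we want its values on the $\beta_k$, which need not lie in $V_N$. The extension must not create a functional that lives only outside $V=\bigcup_NV_N$. By Lemma 1(b) fix $k_0\ge0$ such that for each $k>k_0$ there are $\lambda^k,\mu^k\in D_0$ with $\ell_v(\lambda^k)=k=\ell_w(\mu^k)$. Put $h_k=(\chi_{\lambda^k})_v$. It lies in $V_k$ and has exact degree $k$: its $\beta_k$-coefficient is nonzero and higher ones vanish. Let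
$$W_0=V\cap B_{\le k_0},\qquad H_N=\mathrm{span}\{h_k:k_0<k\le N\}\subset V_N .$$
By degrees, $B_{\le N}=B_{\le k_0}\oplus H_N$. As $W_0$ is finite-dimensional and the $V_N$ increase, $W_0\subset V_N$ for large $N$. Then $V_N=W_0\oplus H_N$. Indeed, if $x\in V_N$ is written $x=b+h$ with $b\in B_{\le k_0}$, $h\in H_N$, then $b=x-h\in V_N\cap B_{\le k_0}\subset W_0$; the other inclusion is clear. Fix a complement $W_1$ of $W_0$ in $B_{\le k_0}$, the same for all $N$. Then
$$B_{\le N}=W_0\oplus W_1\oplus H_N=V_N\oplus W_1,$$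
and we extend $\phi_N$ to $B_{\le N}$ by $0$ on $W_1$.

*Why $W_1$ is there.* $V$ can be smaller than $B$. Let $v=w=(1,1,-2)$ and $\zeta=e^{2\pi i/3}$. Every $(s_\lambda)_v$ is a polynomial in $(e_1)_v=2z+z^{-2}$ and $(e_2)_v=z^2+2z^{-1}$, whose derivatives $2(1-z^{-3})$ and $2z(1-z^{-3})$ vanish at $\zeta$. So every $h\in V$ has $h'(\zeta)=0$, but $\beta_1'(\zeta)=1-\zeta^{-2}=1-\zeta\ne0$. Accordingly $\sum_kh_k\beta_k\mapsto\sum_kkh_k\sin(2\pi k/3)$ is a nonzero functional on $B$ that vanishes on all of $V$. The argument below must not end with such a functional.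

**Step 3: growth bound.** We show that $\phi_N(\beta_k)$ is controlled by finitely many values, uniformly in $N$. Let $u_k=\phi_N(\beta_k)$ and $G_k=\max_{j\le k}|u_j|$. For $k_0<k\le N$ write $(\chi_{\lambda^k})_v=m_k\beta_k+\sum_{j<k}m_j\beta_j$ with $m_k\ge1$. By (7), (3) and Lemma 1(a), $\sum_jm_j\le2\dim\lambda^k\le2(1+k)^\nu$. Now (11) says $m_ku_k+\sum_{j<k}m_ju_j\ge0$, hence
$$u_k\ge-\sum_{j<k}\frac{m_j}{m_k}|u_j|\ge-2(1+k)^\nu G_{k-1}.$$
The same computation with $\mu^k$, where the inequality in (11) is reversed, gives $u_k\le2(1+k)^\nu G_{k-1}$. Therefore $G_k\le2(1+k)^\nu G_{k-1}$. By induction, with $g(k)=2^k((k+1)!)^\nu\ge1$,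
$$|\phi_N(\beta_k)|\le g(k)\,G_{k_0}\qquad(0\le k\le N). \tag{12}$$
Since $\phi_N\ne0$, (12) forces $G_{k_0}\ne0$. Scale $\phi_N$ by a positive number so that $G_{k_0}=\max_{j\le k_0}|\phi_N(\beta_j)|=1$. Scaling preserves (11) and $\phi_N|_{W_1}=0$.

**Step 4: a limit functional.** For each $k$ the numbers $\phi_N(\beta_k)$ are bounded by $g(k)$, so by a diagonal argument a subsequence converges at every $\beta_k$. The limit is a linear functional $\phi$ on $B$ with

* $|\phi(\beta_k)|\le g(k)$ for all $k$;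
* $\max_{j\le k_0}|\phi(\beta_j)|=1$;
* $\phi|_{W_1}=0$;
* $\phi((\chi_\lambda)_v)\ge0$ and $\phi((\chi_\mu)_w)\le0$ for all $\lambda,\mu\in D$.

For the last point, $(\chi_\lambda)_v$ depends only on the class of $\lambda$ modulo $\mathbb Z\mathbf 1$. That class has a representative in $D_0$, which lies in $S_N$ for all large $N$. The same holds for $\mu$. By the second and third points $\phi|_{B_{\le k_0}}\ne0$ while $\phi|_{W_1}=0$. So $\phi|_{W_0}\ne0$, and in particular $\phi|_V\ne0$.

**Step 5: evaluation on the infinite solution.** By the first point, Lemma 3 applies to both expansions of the same function $f$ in (8):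
$$\tfrac12\sum_\lambda p_\lambda\,\phi((\chi_\lambda)_v)=\phi(f)=\tfrac12\sum_\mu q_\mu\,\phi((\chi_\mu)_w).$$
The left side is $\ge0$ and the right side is $\le0$, so both are $0$. All terms on the left are $\ge0$, all on the right are $\le0$, and all $p_\lambda,q_\mu$ are strictly positive. Hence $\phi$ vanishes on every $(\chi_\lambda)_v$ and every $(\chi_\mu)_w$, that is, on $V$. This contradicts Step 4. $\square$

**Step 6: integer coefficients and condition (2).** It remains to turn (10) into polynomials. Choose $N\ge\max(\ell_v(\omega_1),\ell_w(\omega_1))$ for which the Claim holds. Comparing coefficients, (10) is a homogeneous linear system with integer coefficients in the unknowns $a_\lambda,b_\mu$. Rational points are dense in its real solution space, and strict positivity is an open condition, so there is a strictly positive rational solution. Clearing denominators, we may take all $a_\lambda,b_\mu$ to be positive integers. Put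
$$P=\sum_{\lambda\in S_N}a_\lambda\big(s_\lambda+s_{\lambda^\ast+\lambda_1\mathbf 1}\big),\qquad Q=\sum_{\mu\in T_N}b_\mu\big(s_\mu+s_{\mu^\ast+\mu_1\mathbf 1}\big).$$
For $\lambda\in D_0$ the vector $\lambda^\ast+\lambda_1\mathbf 1$ has last entry $0$, so it lies in $D_0$, and $P,Q$ are Schur positive polynomials. Since $(e_n)_v=(e_n)_w=1$,
$$P_v=\sum a_\lambda(\chi_\lambda)_v=\sum b_\mu(\chi_\mu)_w=Q_w,$$
which is (1). As $\omega_1\in S_N\cap T_N$, the polynomial $e_1=s_{\omega_1}$ occurs in both $P$ and $Q$ with positive coefficient, and Lemma 0 gives (2). This proves Theorem 1. $\blacksquare$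

## 8. Several vectors and different numbers of variables: proof of Theorem 2

### 8.1. Faithfulness and the necessity of equal gcds

**Lemma 4.** If $P$ is Schur positive in $n$ variables and satisfies (2), then the representation $\pi$ of $\mathrm{SU}(n)$ with character $P$ is faithful.

*Proof.* The kernel is a closed normal subgroup, so its Lie algebra is an ideal of the simple Lie algebra $\mathfrak{su}(n)$. Hence the kernel is either $\mathrm{SU}(n)$ or discrete. A discrete normal subgroup of a connected group is central. Central elements of $\mathrm{SU}(n)$ are $\xi I$ with $\xi^n=1$. If $\pi$ killed some $\xi I\ne I$, then $P(\xi,\dots,\xi)=P(1,\dots,1)$, against (2). This excludes a nontrivial central kernel and, since $n\ge2$ means that nontrivial $\xi I$ exist, also the kernel $\mathrm{SU}(n)$. $\square$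

Let $P$ satisfy (2), let $v$ have sum $0$, and let $|z|=1$. Then $\mathrm{diag}(z^{v_1},\dots,z^{v_n})\in\mathrm{SU}(n)$, and $P_v(z)$ is the trace of its image, a unitary matrix of size $d=P(1,\dots,1)=P_v(1)$. A unitary $d\times d$ matrix has trace $d$ only if it is the identity. By Lemma 4,
$$P_v(z)=P_v(1)\iff\mathrm{diag}(z^{v_1},\dots,z^{v_n})=I\iff z^{\gcd(v)}=1 .$$
The set of such $z$ is the whole circle if $\gcd(v)=0$, and has exactly $\gcd(v)$ elements otherwise. So the Laurent polynomial $P_v$ determines $\gcd(v)$. If all $(P_i)_{v^{(i)}}$ coincide, then all $\gcd(v^{(i)})$ coincide. This is necessity.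

### 8.2. Sufficiency: reduction to gcd $1$

Let $g$ be the common gcd, and let $\Lambda_i$ be the prescribed finite set of $\lambda$ with $\lambda_{n_i}\ge0$ in $n_i$ variables.

If $g=0$, all $v^{(i)}=0$ and $(P_i)_{v^{(i)}}$ is the constant $P_i(1,\dots,1)$. Let $P_i^0=e_1+\sum_{\lambda\in\Lambda_i}s_\lambda$ and $d_i=P_i^0(1,\dots,1)\ge1$. Then $P_i=\big(\prod_{l\ne i}d_l\big)P_i^0$ all have the same value $\prod_ld_l$ at $(1,\dots,1)$. They contain the prescribed Schur polynomials and satisfy (2) by Lemma 0.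

If $g\ge1$, write $v^{(i)}=g\,v'^{(i)}$. Since $P_{v^{(i)}}(z)=P_{v'^{(i)}}(z^g)$, a solution for the $v'^{(i)}$ is a solution for the $v^{(i)}$. So assume $g=1$. Order all $v^{(i)}$ decreasingly, write $D^{(i)},D_0^{(i)}$ for the sets $D,D_0$ in $n_i$ variables, and put $\nu=\max_in_i(n_i-1)/2$, so that (3) holds with this $\nu$ for every $i$.

### 8.3. The infinite solution for $r$ vectors

Here we generalize (8). Let $c^{(i)}$ be the vector of all products $\prod_{l\ne i}v^{(l)}_{j_l}$, indexed by $(j_l)_{l\ne i}$ with $1\le j_l\le n_l$. Its length $\prod_{l\ne i}n_l$ is at least $2$. Its gcd is $1$: for any prime $p$ each $v^{(l)}$ has an entry prime to $p$, and the product of these entries is an entry of $c^{(i)}$ prime to $p$. Apply Lemma 2 with $c=c^{(i)}$, $n=n_i$, at $x_j=z^{v^{(i)}_j}$, with one $T$ large enough for all $i$. The left side is the same function for every $i$, namely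
$$f(z):=\prod_{j_1,\dots,j_r}\theta_T\big(z^{v^{(1)}_{j_1}\cdots v^{(r)}_{j_r}}\big).$$
Since $f(z)=f(1/z)$, averaging over $z$ and $1/z$ gives $p^i_\lambda>0$ with $p^i_\lambda\le Ce^{-\gamma|\lambda|^2}$ (common $C,\gamma>0$) and
$$f=\tfrac12\sum_{\lambda\in D^{(i)}}p^i_\lambda(\chi_\lambda)_{v^{(i)}}\qquad(i=1,\dots,r). \tag{13}$$

### 8.4. Duality modulo the diagonal

We want $r$ elements of $B$ to be equal, so we work modulo the diagonal $\Delta=\{(h,\dots,h)\}\subset B^r$. Put $E=B^r/\Delta$ and $E_{\le N}=B_{\le N}^r/\Delta_{\le N}$, where $\Delta_{\le N}=\Delta\cap B_{\le N}^r$, so $E_{\le N}\subset E$. Linear functionals on $E$ are tuples $\phi=(\phi^1,\dots,\phi^r)$ of functionals on $B$ with $\sum_i\phi^i=0$, and similarly for $E_{\le N}$ and $B_{\le N}$. Let $g^i_\lambda\in E$ be the class of the tuple with $(\chi_\lambda)_{v^{(i)}}$ in place $i$ and $0$ elsewhere, so $\phi(g^i_\lambda)=\phi^i((\chi_\lambda)_{v^{(i)}})$.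

*Example.* For $r=2$ the map $(h_1,h_2)\mapsto h_1-h_2$ identifies $E$ with $B$. Then $g^1_\lambda,g^2_\mu$ become $(\chi_\lambda)_{v^{(1)}}$ and $-(\chi_\mu)_{v^{(2)}}$, the vectors used in Section 7.

**Claim.** For arbitrarily large $N$ there are $a^i_\lambda>0$ with
$$\sum_i\sum_{\lambda\in S_N(v^{(i)})}a^i_\lambda g^i_\lambda=0,\quad\text{that is, all }\sum_{\lambda\in S_N(v^{(i)})}a^i_\lambda(\chi_\lambda)_{v^{(i)}}\ (1\le i\le r)\text{ coincide.} \tag{14}$$

*Proof.* Suppose this fails for all large $N$.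

**Step 1: functionals.** Let $V_N=\mathrm{span}\{g^i_\lambda:i\le r,\ \lambda\in S_N(v^{(i)})\}\subset E_{\le N}$. By Stiemke's lemma, for all large $N$ there is $\phi_N\ne0$ on $V_N$ with $\phi_N(g^i_\lambda)\ge0$ for all $i\le r$ and $\lambda\in S_N(v^{(i)})$.

**Step 2: extension to $E_{\le N}$.** By Lemma 1(b) choose $k_0\ge0$ such that for each $k>k_0$ and each $i$ there is $\lambda^{i,k}\in D_0^{(i)}$ with $\ell_{v^{(i)}}(\lambda^{i,k})=k$. Taking the $\beta_k$-coefficient in each place identifies $E_{\le k}/E_{\le k-1}$ with $\mathbb R^r/\mathbb R\mathbf 1$. The class of $g^i_{\lambda^{i,k}}$ goes to a positive multiple of the $i$-th unit vector, and the unit vectors with $2\le i\le r$ give a basis of $\mathbb R^r/\mathbb R\mathbf 1$. By induction on $N$,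
$$E_{\le N}=E_{\le k_0}\oplus H_N,\qquad H_N=\mathrm{span}\{g^i_{\lambda^{i,k}}:2\le i\le r,\ k_0<k\le N\}\subset V_N .$$
Put $V=\bigcup_NV_N$, $W_0=V\cap E_{\le k_0}$, and let $W_1$ be a complement of $W_0$ in $E_{\le k_0}$, independent of $N$. For large $N$ the finite-dimensional space $W_0$ lies in $V_N$. If $x\in V_N$ is written $x=b+h$ with $b\in E_{\le k_0}$, $h\in H_N$, then $b=x-h\in V_N\cap E_{\le k_0}\subset W_0$. So $V_N=W_0\oplus H_N$ and $E_{\le N}=V_N\oplus W_1$. Extend $\phi_N$ by $0$ on $W_1$. It is now a tuple $(\phi_N^1,\dots,\phi_N^r)$ of functionals on $B_{\le N}$ with sum $0$.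

**Step 3: growth bound.** Let $u^i_k=\phi_N^i(\beta_k)$ and $G_k=\max_{i\le r,\ j\le k}|u^i_j|$. Let $k_0<k\le N$ and $1\le i\le r$. Write $(\chi_{\lambda^{i,k}})_{v^{(i)}}=m_k\beta_k+\sum_{j<k}m_j\beta_j$ with $m_k\ge1$ and $\sum_jm_j\le2(1+k)^\nu$, by (7), (3) and Lemma 1(a). As $\lambda^{i,k}\in S_N(v^{(i)})$, we have $m_ku_k^i+\sum_{j<k}m_ju_j^i\ge0$, so
$$u^i_k\ge-2(1+k)^\nu G_{k-1}\qquad\text{for every }i.$$
There is no reversed inequality now, but $\sum_iu_k^i=0$ supplies the upper bound: $u_k^i=-\sum_{l\ne i}u_k^l\le2(r-1)(1+k)^\nu G_{k-1}$. Hence $G_k\le2r(1+k)^\nu G_{k-1}$, and by induction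
$$G_k\le(2r)^k((k+1)!)^\nu\,G_{k_0}\qquad(k_0\le k\le N).$$
As $\phi_N\ne0$, we have $G_{k_0}\ne0$; scale by a positive number so that $G_{k_0}=1$. Then $|\phi^i_N(\beta_k)|\le(2r)^k((k+1)!)^\nu$ for all $i$ and all $k\le N$.

**Step 4: limit.** A diagonal argument gives a subsequence along which all $\phi^i_N(\beta_k)$ converge. The limit $\phi=(\phi^1,\dots,\phi^r)$ has these properties.

* $\sum_i\phi^i=0$, so $\phi$ is a functional on $E$.
* $|\phi^i(\beta_k)|\le(2r)^k((k+1)!)^\nu$ for all $i,k$.
* $\phi^i((\chi_\lambda)_{v^{(i)}})\ge0$ for all $i$ and all $\lambda\in D^{(i)}$: the class of $\lambda$ has a representative in $D^{(i)}_0$, which lies in $S_N(v^{(i)})$ for large $N$.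
* $\phi|_{W_1}=0$, and $\max_{i,\,j\le k_0}|\phi^i(\beta_j)|=1$, so $\phi|_{E_{\le k_0}}\ne0$.

The last point gives $\phi|_{W_0}\ne0$, hence $\phi|_V\ne0$.

**Step 5: evaluation.** Apply Lemma 3 to each $\phi^i$ and the $i$-th expansion in (13), with $K=2r$, $A=\nu$. With $f=\sum_kf_k\beta_k$,
$$\tfrac12\sum_i\sum_{\lambda\in D^{(i)}}p^i_\lambda\,\phi^i((\chi_\lambda)_{v^{(i)}})=\sum_i\phi^i(f)=\sum_kf_k\sum_i\phi^i(\beta_k)=0 .$$
All terms on the left are $\ge0$ and all $p^i_\lambda>0$, so $\phi(g^i_\lambda)=\phi^i((\chi_\lambda)_{v^{(i)}})=0$ for all $i,\lambda$. Thus $\phi|_V=0$, a contradiction. $\square$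

### 8.5. Placing the prescribed Schur polynomials

Put $\Lambda_i'=\Lambda_i\cup\{\omega_1\}$. Every $\lambda\in\Lambda_i'$ is $\kappa+t\mathbf 1$ with $\kappa=\lambda-\lambda_{n_i}\mathbf 1\in D_0^{(i)}$ and $t=\lambda_{n_i}\ge0$. Choose $N$ as in the Claim and so large that $S_N(v^{(i)})$ contains all these $\kappa$, for every $i$. The system (14) is homogeneous with integer coefficients. As in Step 6 of Section 7, density of rational solutions and clearing denominators give a solution in positive integers $a^i_\lambda$. Multiply all $a^i_\lambda$, for all $i$, by one common integer $m\ge\max_i|\Lambda_i'|$; (14) still holds. Start from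
$$\sum_{\lambda\in S_N(v^{(i)})}ma^i_\lambda\big(s_\lambda+s_{\lambda^\ast+\lambda_1\mathbf 1}\big),$$
whose specialization at $v^{(i)}$ is $\sum_\lambda ma^i_\lambda(\chi_\lambda)_{v^{(i)}}$, the same for all $i$. For each $\kappa\in S_N(v^{(i)})$ replace $ma^i_\kappa s_\kappa$ by a sum of $ma^i_\kappa$ Schur polynomials of the form $s_{\kappa+t\mathbf 1}$, $t\ge0$, in which every element of $\Lambda_i'$ of this form occurs at least once. This is possible because $ma^i_\kappa\ge|\Lambda_i'|$. Since $(s_{\kappa+t\mathbf 1})_{v^{(i)}}=(s_\kappa)_{v^{(i)}}$, the specialization is unchanged. The resulting $P_i$ are Schur positive polynomials with equal specializations, and they contain every prescribed Schur polynomial and $e_1$ with positive coefficients. So (2) holds by Lemma 0. This proves Theorem 2. $\blacksquare$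

## 9. Mixed degrees are forced for $(1,0,-1)$ and $(1,1,-2)$

In the solution of Section 2 for $v=(1,0,-1)$, $w=(1,1,-2)$, the polynomial $Q=e_1+e_2+3$ has terms of degrees $1,2,0$. In no solution for this pair can the degrees occurring in $Q$ all be congruent modulo $3$.

To see this, let $\zeta=e^{2\pi i/3}$. Then $(\zeta^{w_1},\zeta^{w_2},\zeta^{w_3})=(\zeta,\zeta,\zeta^{-2})=(\zeta,\zeta,\zeta)$. If all degrees in $Q$ were congruent to $d$ modulo $3$, then $Q_w(\zeta)=\zeta^dQ(1,1,1)$, so by (1)
$$|P_v(\zeta)|=|Q_w(\zeta)|=Q(1,1,1)=Q_w(1)=P_v(1)=P(1,1,1).$$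
Now $P_v(\zeta)$ is the sum of the $P(1,1,1)$ eigenvalues, all of modulus $1$, of $\mathrm{diag}(\zeta,1,\zeta^{-1})$ in the representation of $\mathrm{SU}(3)$ with character $P$. Equality in the triangle inequality makes all eigenvalues equal, so this element acts as a scalar and its image is central in the image of $\mathrm{SU}(3)$. By (2) and Lemma 4 the representation is faithful, so $\mathrm{diag}(\zeta,1,\zeta^{-1})$ would be central in $\mathrm{SU}(3)$. It is not, since its diagonal entries differ.
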